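\title{Brownian motion with a barrier on its local time: recurrence, transience and the limit law}

\begin{abstract}
Condition a one-dimensional Brownian motion on the event that its local time at the origin stays below a nondecreasing function $f$, with $f(0)>0$, up to time $t$, and let $t\to\infty$. We prove that every weak subsequential limit of the conditioned laws is recurrent if $\int_1^\infty f(t)t^{-3/2}\,dt=\infty$, which settles a conjecture posed by Benjamini and Berestycki. We also prove that every such limit is transient if the integral is finite, and that for $f(t)=o(\sqrt t)$ the conditioned laws converge, with a formula for the limit. The order of magnitude of the probability of the conditioning event is never needed for recurrence: upper and lower bounds are expressed through one and the same unknown quantity, which cancels.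
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathcal C$ be the space of continuous paths $[0,\infty)\to\mathbb R$ with the topology of uniform convergence on compact sets, let $X$ be the coordinate process, $\mathcal F_s=\sigma(X_u,\,u\le s)$, and let $\mathbb W$ be Wiener measure, with expectation $\mathbb E$. Under $\mathbb W$ the process $X$ is a Brownian motion started at $0$. Its local time at the origin is the continuous nondecreasing process $L$ such that, almost surely,
\begin{equation}\label{eq:occupation}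
L_t=\lim_{\varepsilon\downarrow0}\frac1{2\varepsilon}\int_0^t\mathbf 1_{\{|X_u|<\varepsilon\}}\,du\qquad\text{for all }t\ge0 .
\end{equation}
It measures how much time the path spends at the origin, it grows only on the zero set of $X$, and $L_t$ has the law of $|X_t|$, so that it is typically of order $\sqrt t$. A different normalization of $L$ multiplies the function $f$ below by a constant and changes none of the hypotheses.

We ration the local time. Throughout, the \emph{barrier} $f$ satisfies
\begin{equation}\label{eq:M}
f:[0,\infty)\to[0,\infty)\ \text{ is nondecreasing and } f(0)>0, \tag{M}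
\end{equation}
and we put
\[
\mathcal K_t=\{L_s\le f(s)\text{ for all }s\le t\},\qquad \mathbb W_t=\mathbb W(\,\cdot\mid\mathcal K_t).
\]
The conditioning makes sense because $\mathcal K_t\supset\{L_t\le f(0)\}$. A probability measure $\mathbb P$ on $\mathcal C$ is a \emph{subsequential limit} if $\mathbb W_{t_n}\to\mathbb P$ weakly for some sequence $t_n\to\infty$; it describes a Brownian path that respects the barrier forever. We call $\mathbb P$ \emph{transient} if $\mathbb P(\lim_{t\to\infty}|X_t|=\infty)=1$, and \emph{recurrent} if $\limsup_{t\to\infty}X_t=+\infty$ and $\liminf_{t\to\infty}X_t=-\infty$ with $\mathbb P$-probability one. For which barriers is the limit recurrent?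

The two extremes are easy to guess. If $f\equiv b$ is constant, only a bounded amount of local time is available, every return to the origin uses some of it, and the path should leave for good; the limit is computed in Remark~\ref{rem:constant}. If $f(u)=b+u$, L\'evy's identity (recalled in Section~\ref{sec:facts}) shows that $\bigcap_t\mathcal K_t$ has the probability $1-e^{-2b}>0$ that a Brownian motion never crosses the line $b+u$. Then $\mathbb W_t$ converges to $\mathbb W(\,\cdot\mid\bigcap_t\mathcal K_t)$, which is absolutely continuous with respect to $\mathbb W$ and hence recurrent. Between the extremes a first guess places the threshold at the typical size $\sqrt t$ of the local time: if $f(t)=o(\sqrt t)$, then $\mathbb W(\mathcal K_t)\le\mathbb W(L_t\le f(t))\to0$, the path is forced to behave atypically, and one long excursion looks like the cheapest way to comply. This guess overlooks that a path which makes an excursion of length $y$ and then returns finds the larger allowance $f(y)$, and that it can choose $y$ on every scale. Excursion lengths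 are governed by the measure $y^{-3/2}\,dy$, so the total weight of these options is $\int f(y)y^{-3/2}\,dy$.

The problem comes from Benjamini and Berestycki \cite{BB}, where $f$ satisfies \eqref{eq:M} and, in addition, $t^{-1/2}f(t)$ is nonincreasing. Under these hypotheses it is known that the family $(\mathbb W_t)_{t\ge0}$ is tight and that every subsequential limit is transient if $\int_1^\infty f(t)t^{-3/2}\,dt<\infty$. The conjecture is that every subsequential limit is recurrent if the integral diverges. We prove it; the monotonicity of $t^{-1/2}f(t)$ is not needed.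

\begin{theorem}[Recurrence]\label{thm:rec}
Assume \eqref{eq:M} and $\int_1^\infty f(t)t^{-3/2}\,dt=\infty$. Then every weak subsequential limit of $\mathbb W_t$ as $t\to\infty$ is recurrent.
\end{theorem}

The same tools give the converse under \eqref{eq:M} alone, and convergence for barriers below $\sqrt t$.

\begin{theorem}[Transience]\label{thm:trans}
Assume \eqref{eq:M} and $\int_1^\infty f(t)t^{-3/2}\,dt<\infty$. Then every weak subsequential limit of $\mathbb W_t$ as $t\to\infty$ is transient.
\end{theorem}

\begin{theorem}[Existence of the limit]\label{thm:limit}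
Assume \eqref{eq:M} and $f(t)=o(\sqrt t)$. Then there is a probability measure $\mathbb P$ on $\mathcal C$ such that, for every $s$, $\sup_{\Lambda\in\mathcal F_s}|\mathbb W_t(\Lambda)-\mathbb P(\Lambda)|\to0$ as $t\to\infty$, and
\[
\mathbb P(\Lambda)=\lim_{w\to\infty}\frac{\mathbb E[|X_w|;\mathcal K_w\cap\Lambda]}{\mathbb E[|X_w|;\mathcal K_w]}\qquad\text{for }\Lambda\in\mathcal F_s .
\]
\end{theorem}

Here $\mathbb E[Y;A]=\mathbb E[Y\mathbf 1_A]$. The hypothesis of Theorem~\ref{thm:limit} holds in the setting of Theorem~\ref{thm:trans}, because $2f(t)t^{-1/2}\le\int_t^\infty f(v)v^{-3/2}\,dv$. As an illustration, let $\gamma>0$, $c=e^{2\gamma}$ and $f(t)=\sqrt{t+c}\,/(\log(t+c))^{\gamma}$, which is nondecreasing because $\log(t+c)\ge2\gamma$. The limit exists, and it is recurrent for $\gamma\le1$ and transient for $\gamma>1$.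

\begin{remark}[The two parts of \eqref{eq:M}]\label{rem:hyp}
Without $f(0)>0$ the conditioning may be undefined: for $f(u)=u$ we have $\mathbb W(\mathcal K_t)\le\mathbb W(L_u\le u)\le\sqrt{2u/\pi}$ for all $u\in(0,t]$, so $\mathbb W(\mathcal K_t)=0$. Without monotonicity Theorem~\ref{thm:rec} fails. Let $f(u)=b$ for integer $u$ and $f(u)=b+u$ otherwise. The integral diverges, but for integer $n$ the event $\mathcal K_n=\{L_n\le b\}$ is that of the constant barrier $b$, so $\mathbb W_n$ converges to a transient limit by Theorems~\ref{thm:trans} and~\ref{thm:limit}.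
\end{remark}

Section~\ref{sec:facts} recalls what we use about local time and excursions, and Section~\ref{sec:step} shows the mechanism on a barrier with a single step. Sections~\ref{sec:HR} and~\ref{sec:dom} build the tools common to the three theorems. Theorem~\ref{thm:rec} is proved in Section~\ref{sec:rec}; its proof does not use Sections~\ref{sec:trans} and~\ref{sec:limit}, which contain the proofs of Theorems~\ref{thm:trans} and~\ref{thm:limit}.

\section{Local time and excursions}\label{sec:facts}

Put $\kappa=(2\pi)^{-1/2}$. Computations under $\mathbb W$ use the usual augmentation $(\overline{\mathcal F}_s)$ of $(\mathcal F_s)$, which is right-continuous and contains the $\mathbb W$-null sets; stopping times refer to it unless said otherwise. Statements about a limit $\mathbb P$ use the unaugmented $\sigma$-fields $\mathcal F_s$, since $\mathbb P$ may charge $\mathbb W$-null sets (a transient $\mathbb P$ does). For a time $\rho$ and a level $a\ge0$ let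
\[
D_\rho=\inf\{u\ge\rho:X_u=0\},\qquad \tau_a=\inf\{u:L_u>a\}.
\]
The following facts are standard.

\emph{Strong Markov property.} If $S$ is a finite stopping time, $X_{S+\cdot}-X_S$ is a Brownian motion independent of $\overline{\mathcal F}_S$. If moreover $X_S=0$, its local time is $L_{S+\cdot}-L_S$, by \eqref{eq:occupation}.

\emph{Tanaka's formula and L\'evy's identity.} The process $|X|-L$ is a martingale, and $L$ is constant on every interval on which $X$ has no zero. The pair $(|X|,L)$ has the law of $(M-B,M)$, where $B$ is a Brownian motion and $M$ is its running maximum; in particular $L_t$ has the law of $|X_t|$.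

\emph{Hitting times.} Let $\mu_0=\delta_0$ and, for $x\ne0$, $\mu_x(dy)=\kappa|x|y^{-3/2}e^{-x^2/(2y)}\,dy$ on $(0,\infty)$. This is the law of the hitting time of $0$ for Brownian motion started at $x$, so for a finite stopping time $\rho$ the conditional law of $D_\rho-\rho$ given $\overline{\mathcal F}_\rho$ is $\mu_{X_\rho}$. By L\'evy's identity $\tau_a$ has law $\mu_a$. Also $X_{\tau_a}=0$, $L_{\tau_a}=a$ and $\{L_w\le a\}=\{\tau_a\ge w\}$. On $(0,\infty)$ we have $\mu_x(dy)\le\kappa|x|y^{-3/2}\,dy$ for every $x$.

Two consequences will be used repeatedly. For $w,m>0$,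
\begin{equation}\label{eq:small}
\mathbb W(L_w\le m)\le 2\kappa m w^{-1/2},\qquad \mathbb E[|X_w|;L_w\le m]\le m .
\end{equation}
The first bound holds because $|X_w|$ has density at most $2\kappa w^{-1/2}$. For the second, $X_{\tau_m}=0$ gives $\mathbb E[|X_w|;\tau_m\ge w]=\mathbb E|X_{w\wedge\tau_m}|$, which equals $\mathbb E L_{w\wedge\tau_m}\le m$ by optional stopping.

\emph{Excursions.} An excursion interval is a connected component of $\{u:X_u\ne0\}$. The process $(\tau_a)_{a\ge0}$ is a subordinator without drift whose L\'evy measure is $\nu(dy)=\kappa y^{-3/2}\,dy$: the points $(a,\tau_a-\tau_{a-})$, with $a$ a jump time, form a Poisson point process on $(0,\infty)^2$ with intensity $da\,\nu(dy)$. Almost surely the excursion intervals are exactly the intervals $(\tau_{a-},\tau_a)$ with $a$ a jump time, and $L=a$ on $[\tau_{a-},\tau_a]$. Note that $\nu((w,\infty))=2\kappa w^{-1/2}$.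

All our lower bounds are built from the first long excursion.

\begin{lemma}[First excursion longer than $w$]\label{lem:first}
Let $w>0$. Almost surely there is a first excursion interval of length greater than $w$. Let $\Theta$ be its right endpoint, $J$ its length, and $\sigma=L_\Theta$. Then $\Theta$ is a finite stopping time, $X_\Theta=0$ and $\Theta\ge J$. The variables $\sigma$ and $J$ are $\overline{\mathcal F}_\Theta$-measurable and independent, and for $x\ge0$ and Borel $g\ge0$,
\[
\mathbb W(\sigma>x)=e^{-2\kappa x w^{-1/2}},\qquad \mathbb E\,g(J)=\frac{\sqrt w}2\int_w^\infty g(y)\,y^{-3/2}\,dy .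
\]
\end{lemma}

\begin{proof}
The points of the Poisson process with second coordinate greater than $w$ form a Poisson process with intensity $da\,\nu|_{(w,\infty)}(dy)$. The first of them is $(\sigma,J)$; hence $\sigma$ is exponential with rate $\nu((w,\infty))$, and $J$ is independent of $\sigma$ with law $\nu|_{(w,\infty)}/\nu((w,\infty))$, whose density is $\frac{\sqrt w}{2}y^{-3/2}$. Let $g_u$ be the last zero of $X$ in $[0,u]$ and $\rho=\inf\{u:u-g_u>w\}$. If $v-g_v>w$, then $X_v\neq0$ and $g_q=g_v$ for $q$ slightly larger than $v$, so $\{\rho<u\}$ is the union of the events $\{q-g_q>w\}$ over rational $q<u$, and $\rho$ is a stopping time. It lies inside the excursion interval in question, at distance $w$ from the left endpoint. Therefore $\Theta=D_\rho$ is a stopping time, and $J=\Theta-\rho+w$ is $\overline{\mathcal F}_\Theta$-measurable.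
\end{proof}

With $w=1$ the lemma gives $\int_1^\infty f(y)y^{-3/2}\,dy=2\,\mathbb E f(J)$: the integral in the theorems is the mean allowance found by a path that returns from its first excursion longer than $1$.

\section{A barrier with one step}\label{sec:step}

Let $0<b<c$ and $a>0$, and let $f=b$ on $[0,a)$ and $f=c$ on $[a,\infty)$. Fix $s<a$. We bound the conditional probability that the path has left the origin before time $s$ and does not come back by time $t>a$.

\emph{Leaving early.} Since $\mathcal K_t\subset\{L_s\le b\}$ and $\mu_x((t-s,\infty))\le2\kappa|x|(t-s)^{-1/2}$, the Markov property at time $s$ and \eqref{eq:small} give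
\[
\mathbb W(\mathcal K_t\cap\{D_s>t\})\le2\kappa(t-s)^{-1/2}\,\mathbb E[|X_s|;L_s\le b]\le2\kappa b\,(t-s)^{-1/2}.
\]

\emph{Waiting for the step.} The event $\mathcal K_t$ contains the disjoint events $\{L_t\le b\}$ and $\{a\le\tau_b<t,\ L_t\le c\}$. On $\{\tau_b<t\}$ we have $L_t\le b+L'_t$, where $L'$ is the local time of the Brownian motion $X_{\tau_b+\cdot}$, which is independent of $\tau_b$. So
\[
\mathbb W(\mathcal K_t)\ge\mathbb W(L_t\le b)+\mathbb W(a\le\tau_b<t)\,\mathbb W(L_t\le c-b).
\]
Now $\sqrt t\,\mathbb W(L_t\le z)=\sqrt t\,\mathbb W(|X_t|\le z)\to2\kappa z$, and $\mathbb W(\tau_b\ge a)=\mathbb W(|X_a|\le b)\ge2\kappa b a^{-1/2}e^{-b^2/(2a)}$. Dividing the two bounds, the factor $2\kappa bt^{-1/2}$ cancels and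
\[
\limsup_{t\to\infty}\mathbb W_t(\text{no zero in }[s,t])\le\Big(1+2\kappa e^{-b^2/(2a)}\,(c-b)\,a^{-1/2}\Big)^{-1}.
\]

Holding the local time below $b$ until time $a$ costs a factor of order $a^{-1/2}$. The reward is a window of local time of size $c-b$ in which the final long excursion may start. Early departure is unlikely as soon as the product $(c-b)a^{-1/2}$ is large, and this product is half the contribution $\int_a^\infty(c-b)v^{-3/2}\,dv$ of the step to the integral.

For a general barrier three things must change. First, the common factor $t^{-1/2}$ came from an explicit law, and when the integral diverges we have no such formula for $\mathbb W(\mathcal K_t)$. We replace $t^{-1/2}$ by a quantity $R_t(w)$, the weight of all futures that begin with an excursion longer than $w$, which we do not evaluate and which cancels in the ratio (Section~\ref{sec:HR}). Second, the event $\{\text{no zero in }[s,t]\}$ moves with $t$, whereas information about the limit requires a bound, uniform in $t$, for the event $\{\text{no zero in }[s,s+w]\}$ with $w$ fixed,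 and a way of passing such bounds to a weak limit (Section~\ref{sec:dom}). Third, the single step is replaced by an average over the length of a first long excursion, and this average is the integral (Section~\ref{sec:rec}).

\section{Survival probabilities and their averages}\label{sec:HR}

From here on $f$ satisfies \eqref{eq:M} and $b=f(0)$. At a zero of $X$ the future of the constraint depends only on the clock time $u$ and on the local time $\ell$ already spent. For $t>0$ and $u,\ell\ge0$ we therefore define
\[
H_t(u,\ell)=\begin{cases}\mathbb W\big(\ell+L_r\le f(u+r)\text{ for all }r\in[0,t-u]\big),&u\le t,\\ 1,&u>t.\end{cases}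
\]

\emph{Measurability.} Let $Q\subset[0,\infty)$ be a countable dense set that contains the countably many discontinuities of $f$. A continuous function $h$ satisfies $h\le f$ on $[u,u']$ if and only if it does so at $u$, at $u'$ and on $Q\cap[u,u']$: at a point $v\in(u,u')\setminus Q$ the function $f$ is continuous, and we let $q\downarrow v$ in $Q$. Hence, for $u\le t$, the event defining $H_t(u,\ell)$ is the intersection of $\{\ell\le f(u)\}$, $\{\ell+L_{t-u}\le f(t)\}$ and the sets $\{q<u\}\cup\{q\ge u,\ \ell+L_{q-u}\le f(q)\}$ for $q\in Q\cap[0,t]$. Each is jointly measurable in $(u,\ell,\omega)$, so $H_t$ is Borel. In the same way $\mathcal K_\rho:=\{L_v\le f(v)\text{ for all }v\le\rho\}$ belongs to $\overline{\mathcal F}_\rho$ for every finite stopping time $\rho$.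

\emph{Monotonicity.} The function $H_t$ is nonincreasing in $\ell$ and nondecreasing in $u$. Indeed, if $u\le u'\le t$ and $\ell+L_r\le f(u+r)$ for $r\le t-u$, then $\ell+L_r\le f(u'+r)$ for $r\le t-u'$, because $f$ is nondecreasing. Being late is an advantage, and this is the main use of \eqref{eq:M}: it lets us replace the end of an excursion by its length in lower bounds, and a time by a larger one in upper bounds.

\begin{lemma}[Restarting at a zero]\label{lem:restart}
Let $t>0$.
\begin{enumerate}
\item[(a)] If $S$ is a finite stopping time with $X_S=0$, then $\mathbb W(\mathcal K_t\mid\overline{\mathcal F}_S)=\mathbf 1_{\mathcal K_{S\wedge t}}H_t(S,L_S)$.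
\item[(b)] If $\rho\le t$ is a stopping time, $A\in\overline{\mathcal F}_\rho$ and $B\subset[0,\infty)$ is Borel, then
\[
\mathbb W\big(\mathcal K_t\cap A\cap\{D_\rho-\rho\in B\}\big)=\mathbb E\Big[\int_BH_t(\rho+y,L_\rho)\,\mu_{X_\rho}(dy);\,A\cap\mathcal K_\rho\Big].
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) On $\{S>t\}$ we have $\mathcal K_t=\mathcal K_{S\wedge t}$ and $H_t(S,L_S)=1$. On $\{S\le t\}$ the event $\mathcal K_t$ is the intersection of $\mathcal K_S$ with $\{L_S+L'_r\le f(S+r)\text{ for }r\le t-S\}$, where $L'$ is the local time of $X_{S+\cdot}$ and is independent of $\overline{\mathcal F}_S$; the conditional probability of the second event is $H_t(S,L_S)$.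

(b) On $[\rho,D_\rho]$ the local time is constant, so on $\mathcal K_\rho$ we have $L_v=L_\rho\le f(\rho)\le f(v)$ for $v\in[\rho,D_\rho]$. Thus $\mathcal K_{D_\rho\wedge t}=\mathcal K_\rho$, and (a) with $S=D_\rho$ shows that the left side equals $\mathbb E[H_t(D_\rho,L_\rho);A\cap\mathcal K_\rho\cap\{D_\rho-\rho\in B\}]$. Now condition on $\overline{\mathcal F}_\rho$.
\end{proof}

For $v<t$, the number $H_t(v,0)$ is the probability of $\mathcal K_{t-v}$ for the shifted barrier $f(v+\cdot)$, which satisfies \eqref{eq:M} and whose survival function is $(u,\ell)\mapsto H_t(v+u,\ell)$. So Lemma~\ref{lem:restart} also applies to $H_t(v,0)$.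

Long return times to the origin have density comparable to $y^{-3/2}$, both under $\mu_x$ and in Lemma~\ref{lem:first}. This singles out the averages
\[
R_{t,\ell}(w)=\int_w^\infty v^{-3/2}H_t(v,\ell)\,dv,\qquad R_t=R_{t,0}\qquad(w>0).
\]
They are nonincreasing in $w$, and
\begin{equation}\label{eq:Rtrivial}
2\max(w,t)^{-1/2}\le R_{t,\ell}(w)\le2w^{-1/2},
\end{equation}
since $H_t\le1$ and $H_t(v,\ell)=1$ for $v>t$. In Lemma~\ref{lem:first}, $\mathbb E\,H_t(J,\ell)=\frac{\sqrt w}2R_{t,\ell}(w)$.

Upper bounds come out in terms of $R_t$, because we may forget the local time already spent. Lower bounds come out in terms of $R_{t,\ell}$ with $\ell>0$, and the two must be compared. No pointwise comparison of $H_t(v,\ell)$ with $H_t(v,0)$ is possible: the former vanishes when $v\le t$ and $\ell>f(v)$. After averaging, a comparison holds. A path that starts with no local time spent reaches level $\ell$ after the delay $\tau_\ell$, of order $\ell^2$, and such a delay hardly changes the density $v^{-3/2}$ on $[w,\infty)$ when $\ell^2\lesssim w$.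

\begin{lemma}[The cost of spent local time]\label{lem:cost}
For all $t,w>0$ and $\ell\ge0$,
\[
R_{t,\ell}(w)\le R_t(w)\le(1+5\ell w^{-1/2})\,R_{t,\ell}(w).
\]
\end{lemma}

\begin{proof}
The first inequality is monotonicity in $\ell$. For the second let $\ell>0$, and let $p(y)\le\kappa\ell y^{-3/2}$ be the density of $\mu_\ell$. For every $v\neq t$ we have $H_t(v,0)\le\mathbb E\,H_t(v+\tau_\ell,\ell)$: for $v>t$ both sides equal $1$, and for $v<t$ this is Lemma~\ref{lem:restart}(a) for the shifted barrier, with $S=\tau_\ell$ and the indicator dropped. Integrating against $v^{-3/2}\,dv$ and substituting $u=v+y$,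
\[
R_t(w)\le\int_0^\infty p(y)\int_w^\infty v^{-3/2}H_t(v+y,\ell)\,dv\,dy=\int_w^\infty H_t(u,\ell)\,k(u)\,du,
\]
where $k(u)=\int_0^{u-w}p(y)(u-y)^{-3/2}\,dy$. It suffices to show $k(u)\le u^{-3/2}(1+5\ell w^{-1/2})$ for $u\ge w$. We split at $y=u/2$.

The convex function $z\mapsto(1-z)^{-3/2}$ lies below its chord on $[0,\frac12]$, whose slope is $2(2\sqrt2-1)\le4$. So $(u-y)^{-3/2}\le u^{-3/2}(1+4y/u)$ for $y\le u/2$, and, $p$ being a probability density, this range contributes at most
\[
u^{-3/2}\Big(1+\frac4u\int_0^{u/2}\kappa\ell y^{-1/2}\,dy\Big)=u^{-3/2}\big(1+4\sqrt2\,\kappa\ell u^{-1/2}\big).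
\]
For $y>u/2$ we have $p(y)\le\kappa\ell(u/2)^{-3/2}$, and $u-y\ge w$, so this range contributes at most $\kappa\ell(u/2)^{-3/2}\int_w^\infty z^{-3/2}\,dz=4\sqrt2\,\kappa\ell\,u^{-3/2}w^{-1/2}$. Since $u\ge w$ and $8\sqrt2\,\kappa=8/\sqrt\pi<5$, the bound on $k$ follows.
\end{proof}

The next lemma bounds the integral in Lemma~\ref{lem:restart}(b) from above.

\begin{lemma}[Survival from position $x$]\label{lem:upper}
For $t>0$, $x\in\mathbb R$ and $0<r\le y_0$,
\begin{enumerate}
\item[(a)] $\int_{(y_0,\infty)}H_t(r+y,0)\,\mu_x(dy)\le|x|\,R_t(2y_0)$;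
\item[(b)] $\int_{[0,\infty)}H_t(r+y,0)\,\mu_x(dy)\le(\sqrt r+|x|)\,R_t(2r)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $y\ge y_0\ge r$ we have $H_t(r+y,0)\le H_t(2y,0)$, so the left side is at most $\kappa|x|\int_{y_0}^\infty y^{-3/2}H_t(2y,0)\,dy=\sqrt2\,\kappa|x|R_t(2y_0)$, and $\sqrt2\,\kappa=\pi^{-1/2}<1$.

(b) For $y\le r$ we have $H_t(r+y,0)\le H_t(2r,0)$. By monotonicity $R_t(2r)\ge H_t(2r,0)\int_{2r}^\infty v^{-3/2}\,dv=H_t(2r,0)\sqrt{2/r}$, so the range $y\le r$ contributes at most $\sqrt r\,R_t(2r)$. For $y>r$ use (a) with $y_0=r$.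
\end{proof}

A matching lower bound comes from the simplest strategy: make an excursion longer than $1$ before the initial allowance $b=f(0)>0$ is used up.

\begin{lemma}[One long excursion]\label{lem:lower}
For all $t>0$, $\ \mathbb W(\mathcal K_t)\ge a\,R_t(1)$, where $a=\dfrac{1-e^{-2\kappa b}}{2(1+5b)}>0$.
\end{lemma}

\begin{proof}
Take $w=1$ in Lemma~\ref{lem:first}. On $\{\sigma\le b\}$ we have $L\le b\le f$ on $[0,\Theta]$, so $\mathcal K_{\Theta\wedge t}$ holds. By Lemma~\ref{lem:restart}(a), monotonicity and the independence of $\sigma$ and $J$,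
\[
\mathbb W(\mathcal K_t)\ge\mathbb E[H_t(\Theta,\sigma);\sigma\le b]\ge\mathbb E[H_t(J,b);\sigma\le b]=(1-e^{-2\kappa b})\,\tfrac12R_{t,b}(1),
\]
and $R_{t,b}(1)\ge R_t(1)/(1+5b)$ by Lemma~\ref{lem:cost}.
\end{proof}

\section{Domination and weak limits}\label{sec:dom}

Weak convergence passes upper bounds to the limit for open sets only, while some of our events are closed and some are neither open nor closed. The remedy is that on $\mathcal F_s$ all the measures $\mathbb W_t$, $t\ge s$, lie below one finite measure. This is the first place where $R_t$ cancels.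

\begin{proposition}\label{prop:dom}
Assume \eqref{eq:M}.
\begin{enumerate}
\item[(a)] For $t\ge s\ge1$ and $A\in\mathcal F_s$, $\ \mathbb W_t(A)\le a^{-1}\,\mathbb E[\sqrt s+|X_s|;A]$.
\item[(b)] If $t_n\to\infty$ and $\mathbb W_{t_n}\to\mathbb P$ weakly, then $\mathbb W_{t_n}(A)\to\mathbb P(A)$ for every $A\in\mathcal F_s$ and every $s$.
\item[(c)] If $t_n\to\infty$, then $(\mathbb W_{t_n})$ has a weakly convergent subsequence.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By Lemma~\ref{lem:restart}(b) with $\rho=s$, monotonicity in $\ell$ and Lemma~\ref{lem:upper}(b), $\mathbb W(\mathcal K_t\cap A)\le\mathbb E[\sqrt s+|X_s|;A]\,R_t(2s)$. Use $R_t(2s)\le R_t(1)$ and divide by the bound of Lemma~\ref{lem:lower}.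

(b) We may assume $s\ge1$. Events in $\mathcal F_s$ are the preimages of the Borel sets of the Polish space $C[0,s]$ under the restriction map, which is continuous; so we regard all measures as Borel measures on $C[0,s]$, where $\mathbb W_{t_n}\to\mathbb P$ weakly still holds. Let $\mu$ be the finite measure given by the right side of (a). For open $U$ the portmanteau theorem gives $\mathbb P(U)\le\liminf_n\mathbb W_{t_n}(U)\le\mu(U)$. A finite Borel measure on a metric space is regular: for Borel $A$ and $\varepsilon>0$ there are a closed $F$ and an open $U$ with $F\subset A\subset U$ and $\mu(U\setminus F)\le\varepsilon$. The set $U\setminus F$ is open, so $\mathbb P(U\setminus F)\le\varepsilon$, and $\mathbb W_{t_n}(U\setminus F)\le\varepsilon$ once $t_n\ge s$. Let $g$ be continuous with $\mathbf 1_F\le g\le\mathbf 1_U$. Then $|\mathbf 1_A-g|\le\mathbf 1_{U\setminus F}$ and $\int g\,d\mathbb W_{t_n}\to\int g\,d\mathbb P$, whence $\limsup_n|\mathbb W_{t_n}(A)-\mathbb P(A)|\le2\varepsilon$.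

(c) Fix $\varepsilon>0$. A finite Borel measure on a Polish space is tight. For each integer $s\ge1$, all but finitely many $\mathbb W_{t_n}$ lie below the measure $\mu$ of (b) on $C[0,s]$, so there is a compact $K_s\subset C[0,s]$ whose complement has $\mathbb W_{t_n}$-measure at most $\varepsilon2^{-s}$ for all $n$. The set of paths whose restriction to $[0,s]$ lies in $K_s$ for all $s$ is compact in $\mathcal C$ by a diagonal argument and has $\mathbb W_{t_n}$-measure at least $1-\varepsilon$. Prokhorov's theorem concludes.
\end{proof}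

Part (c) shows that Theorems~\ref{thm:rec} and~\ref{thm:trans} are not vacuous under \eqref{eq:M} alone. Part (b) will be used as follows: a bound $\mathbb W_t(A)\le\beta$, valid for a fixed $A\in\mathcal F_s$ and all large $t$, implies $\mathbb P(A)\le\beta$ for every subsequential limit $\mathbb P$.

\section{Recurrence}\label{sec:rec}

The heart of the proof of Theorem~\ref{thm:rec} is the general form of the computation in Section~\ref{sec:step}. The bound of Lemma~\ref{lem:lower} is too weak here: it uses only the allowance $f(0)$ and is of the same order as the probability of leaving early. We use two excursions instead. The first has a length $J_1$ anywhere in $(s,z]$ and raises the allowance to $f(J_1)$. The second is longer than $w$ and may start anywhere in a window of local time of size $f(J_1)/2$. After the second excursion the spent local time is at most $f(z)$, and we choose $w\ge f(z)^2$ so that Lemma~\ref{lem:cost} makes this harmless.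

\begin{proposition}[Two long excursions]\label{prop:two}
Assume \eqref{eq:M}. Let $0<s<z$ and $w=\max(s,f(z)^2)$. For all $t\ge s$,
\[
\mathbb W_t\big(X\text{ has no zero in }[s,s+w]\big)\le\frac{48}{\kappa\,(1-e^{-\kappa b/\sqrt s})}\Big(\int_s^zf(y)y^{-3/2}\,dy\Big)^{-1}.
\]
\end{proposition}

\begin{proof}
\emph{Upper bound.} The event is $\{D_s-s>w\}$. By Lemma~\ref{lem:restart}(b) with $\rho=s$, monotonicity in $\ell$, and Lemma~\ref{lem:upper}(a) with $r=s\le y_0=w$,
\begin{equation}\label{eq:up}
\mathbb W(\mathcal K_t\cap\{D_s-s>w\})\le\mathbb E|X_s|\;R_t(2w)\le\sqrt s\,R_t(w).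
\end{equation}

\emph{Lower bound.} Let $\ell=f(z)$. Let $\Theta_1,J_1,\sigma_1$ be given by Lemma~\ref{lem:first} for the first excursion of $X$ longer than $s$. The process $X'=X_{\Theta_1+\cdot}$ is a Brownian motion independent of $\overline{\mathcal F}_{\Theta_1}$; let $\Theta',J_2,\sigma_2$ be given by Lemma~\ref{lem:first} for the first excursion of $X'$ longer than $w$. Then $\sigma_1,J_1,\sigma_2,J_2$ are independent. The time $\Theta_2=\Theta_1+\Theta'\ge J_2$ is a stopping time, being the first zero after $\inf\{u\ge\Theta_1:u-g_u>w\}$ in the notation of the proof of Lemma~\ref{lem:first}, and $X_{\Theta_2}=0$, $L_{\Theta_2}=\sigma_1+\sigma_2$. Consider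
\[
A=\{\sigma_1\le b/2\}\cap\{J_1\le z\}\cap\{\sigma_2\le f(J_1)/2\}\in\overline{\mathcal F}_{\Theta_2}.
\]
On $A$ the barrier is respected up to $\Theta_2$. On $[0,\Theta_1]$ we have $L\le b/2\le f$. For $u\in[\Theta_1,\Theta_2]$ we have $u\ge J_1$, and so
\[
L_u\le\sigma_1+\sigma_2\le\tfrac12f(0)+\tfrac12f(J_1)\le f(J_1)\le f(u).
\]
Moreover $L_{\Theta_2}\le f(J_1)\le\ell$ on $A$. By Lemma~\ref{lem:restart}(a) with $S=\Theta_2$, monotonicity and independence,
\begin{align*}
\mathbb W(\mathcal K_t)&\ge\mathbb E[H_t(\Theta_2,L_{\Theta_2});A]\ge\mathbb E[H_t(J_2,\ell);A]\\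
&=\big(1-e^{-\kappa b/\sqrt s}\big)\;\mathbb E\big[1-e^{-\kappa f(J_1)/\sqrt w};J_1\le z\big]\;\frac{\sqrt w}2R_{t,\ell}(w).
\end{align*}
The choice $\sqrt w\ge\ell$ enters twice. On $\{J_1\le z\}$ it gives $\kappa f(J_1)/\sqrt w\le\kappa<1$, and $1-e^{-x}\ge x/2$ on $[0,1]$ by concavity, so the middle factor is at least
\[
\frac{\kappa}{2\sqrt w}\,\mathbb E[f(J_1);J_1\le z]=\frac{\kappa}{2\sqrt w}\cdot\frac{\sqrt s}2\int_s^zf(y)y^{-3/2}\,dy .
\]
It also gives $R_{t,\ell}(w)\ge R_t(w)/6$ by Lemma~\ref{lem:cost}. Altogether
\begin{equation}\label{eq:low}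
\mathbb W(\mathcal K_t)\ge\frac{\kappa\sqrt s}{48}\big(1-e^{-\kappa b/\sqrt s}\big)\int_s^zf(y)y^{-3/2}\,dy\;R_t(w).
\end{equation}
Divide \eqref{eq:up} by \eqref{eq:low}; the factor $\sqrt s\,R_t(w)>0$ cancels.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rec}]
Let $\mathbb P$ be a subsequential limit. We show that the path keeps returning to $0$, that it is unbounded, and that its large excursions take both signs. Only the first step uses the divergence of the integral.

\emph{Step 1: the zero set is unbounded.} Let $s\ge1$ be an integer and $z>s$. The event in Proposition~\ref{prop:two} belongs to $\mathcal F_{s+w}$, where $w$ does not depend on $t$, so by Proposition~\ref{prop:dom}(b) the bound holds for $\mathbb P$, and a fortiori for $\mathbb P(\text{no zero in }[s,\infty))$. Since $f\le f(s)$ on $[1,s]$, the hypothesis gives $\int_s^zf(y)y^{-3/2}\,dy\to\infty$ as $z\to\infty$. Hence $\mathbb P(\text{no zero in }[s,\infty))=0$ for every integer $s\ge1$.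

\emph{Step 2: $|X|$ is unbounded.} Let $N,T\ge1$ be integers and $A=\{\sup_{u\le T}|X_u|\le N\}\in\mathcal F_T$. On $A$ the $T$ independent increments $X_{j+1}-X_j$, $0\le j<T$, are bounded by $2N$, so $\mathbb W(A)\le q^T$ with $q=\mathbb W(|X_1|\le2N)<1$. Proposition~\ref{prop:dom}(a) gives $\mathbb W_t(A)\le a^{-1}(\sqrt T+N)q^T$ for $t\ge T$, and by part (b) the same bound holds for $\mathbb P(A)$. Letting $T\to\infty$, we get $\mathbb P(\sup_u|X_u|\le N)=0$ for every $N$.

\emph{Step 3: both signs occur.} The conditioning sees only $|X|$, so the signs of the excursions should remain fair coins. Fix an integer $N\ge1$, let $\beta_0=0$ and, with $\inf\emptyset=\infty$,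
\[
\alpha_j=\inf\{r\ge\beta_{j-1}:|X_r|=N\},\qquad\beta_j=\inf\{r\ge\alpha_j:X_r=0\},\qquad\varepsilon_j=\operatorname{sgn}X_{\alpha_j}.
\]
As successive hitting times of closed sets by a continuous path, these are stopping times of the unaugmented filtration, and they are finite $\mathbb W$-a.s. For $j\ge1$ let $\Phi_jX$ be the path equal to $X$ on $[0,\beta_{j-1}]$ and to $-X$ afterwards. Since $X_{\beta_{j-1}}=0$, the strong Markov property and the symmetry of Brownian motion show that $\Phi_jX$ has law $\mathbb W$. The map $\Phi_j$ leaves $|X|$ unchanged, hence all $\alpha_i,\beta_i$, and also $L$ and $\mathcal K_t$ up to null sets, by \eqref{eq:occupation}. It preserves $\varepsilon_i$ for $i<j$ and reverses $\varepsilon_i$ for $i\ge j$. Fix $m\ge1$, $T>0$, and for $e\in\{-1,1\}^m$ put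
\[
\pi(e)=\mathbb W\big(\mathcal K_t\cap\{\alpha_m\le T\}\cap\{(\varepsilon_1,\dots,\varepsilon_m)=e\}\big).
\]
Then $\pi$ is invariant under reversing the coordinates $j,\dots,m$, for each $j$. Doing this for $j$ and then for $j+1$ reverses coordinate $j$ alone, so $\pi$ is constant. The $2^m$ values add up to at most $\mathbb W(\mathcal K_t)$, and therefore
\[
\mathbb W_t(\alpha_m\le T,\ \varepsilon_1=\dots=\varepsilon_m=-1)\le2^{-m}.
\]
The event is in $\mathcal F_T$, so the bound holds for $\mathbb P$.

Under $\mathbb P$ all $\alpha_m,\beta_m$ are a.s. finite. Indeed, a continuous unbounded path is unbounded on every half-line $[\beta,\infty)$; so if $\beta_{j-1}<\infty$, then $|X|$ starts from $0$ at $\beta_{j-1}$ and reaches $N$ by Step~2 and the intermediate value theorem, and then $\beta_j<\infty$ by Step~1. Letting $T\to\infty$ gives $\mathbb P(\varepsilon_1=\dots=\varepsilon_m=-1)\le2^{-m}$ for every $m$. Hence $\mathbb P$-a.s. some $\varepsilon_j$ equals $+1$, that is, $\sup_rX_r\ge N$. As $N$ is arbitrary, $\sup_rX_r=\infty$, and since $X$ is bounded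 on compact intervals, $\limsup_{r\to\infty}X_r=+\infty$. Taking $e=(1,\dots,1)$ in place of $(-1,\dots,-1)$ gives $\liminf_{r\to\infty}X_r=-\infty$.
\end{proof}

\section{Transience}\label{sec:trans}

For the converse we must show that returning to the origin late is expensive. By Lemma~\ref{lem:upper}(b) with $x=0$, a path at the origin at time $w$ survives with probability at most $\sqrt w\,R_t(2w)$. The next lemma replaces $\sqrt w$ by $3f(2w)$: during the next $w$ units of time the path may collect local time $f(2w)$ only.

\begin{lemma}[Survival from the origin]\label{lem:origin}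
Assume \eqref{eq:M}. For $0<w\le t/2$, $\ H_t(w,0)\le3f(2w)\,R_t(w)$.
\end{lemma}

\begin{proof}
Let $m=f(2w)$. Apply Lemma~\ref{lem:restart}(b) to the shifted barrier $f(w+\cdot)$ with horizon $t-w$ and $\rho=w\le t-w$. The constraint at time $\rho$ requires $L_w\le m$. With monotonicity in $\ell$, Lemma~\ref{lem:upper}(b) for $r=2w$, and \eqref{eq:small},
\[
H_t(w,0)\le\mathbb E\Big[\int H_t(2w+y,0)\,\mu_{X_w}(dy);L_w\le m\Big]\le\mathbb E\big[\sqrt{2w}+|X_w|;L_w\le m\big]R_t(4w)\le(2\sqrt2\,\kappa+1)\,m\,R_t(4w).
\]
Finally $2\sqrt2\,\kappa=2/\sqrt\pi<2$ and $R_t(4w)\le R_t(w)$.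
\end{proof}

Since $w^{-3/2}H_t(w,0)$ is minus the derivative of $R_t$, the lemma is a differential inequality for $R_t$. Integrating it determines the order of $\mathbb W(\mathcal K_t)$ when the integral converges; the matching lower bound $\mathbb W(\mathcal K_t)\ge2at^{-1/2}$, $t\ge1$, holds for every barrier by Lemma~\ref{lem:lower} and \eqref{eq:Rtrivial}.

\begin{lemma}\label{lem:decay}
Assume \eqref{eq:M} and $I=\int_1^\infty f(v)v^{-3/2}\,dv<\infty$. Then $\mathbb W(\mathcal K_t)\le C_I\,t^{-1/2}$ for $t\ge2$, with $C_I=4\sqrt2\,e^{5I}$.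
\end{lemma}

\begin{proof}
On $[1,t/2]$ the function $R_t$ is absolutely continuous and bounded away from $0$, so $\log R_t$ is absolutely continuous, and for almost every $w$ Lemma~\ref{lem:origin} gives $-(\log R_t)'(w)=w^{-3/2}H_t(w,0)/R_t(w)\le3f(2w)w^{-3/2}$. Since $\int_1^{t/2}3f(2w)w^{-3/2}\,dw=3\sqrt2\int_2^tf(v)v^{-3/2}\,dv\le5I$, we get $R_t(1)\le e^{5I}R_t(t/2)\le2\sqrt2\,e^{5I}t^{-1/2}$ by \eqref{eq:Rtrivial}. By Lemma~\ref{lem:restart}(b) with $\rho=1$ and Lemma~\ref{lem:upper}(b), $\mathbb W(\mathcal K_t)\le(1+\mathbb E|X_1|)R_t(2)\le2R_t(1)$.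
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:trans}]
Let $\mathbb P$ be a subsequential limit.

\emph{Step 1: no late zeros.} A zero at a time of order $2^k$ requires survival up to that time, at cost $2^{-k/2}$, and survival from the origin afterwards, at cost $f(2^{k+2})R_t$. Precisely, let $k\ge1$, let $Z_k=\{D_{2^k}\le2^{k+1}\}\in\mathcal F_{2^{k+1}}$ be the event that $X$ has a zero in $[2^k,2^{k+1}]$, and let $t\ge2^{k+2}$. By Lemma~\ref{lem:restart}(b) with $\rho=2^k$ and $B=[0,2^k]$, monotonicity, and Lemmas~\ref{lem:decay} and~\ref{lem:origin},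
\[
\mathbb W(\mathcal K_t\cap Z_k)\le\mathbb W(\mathcal K_{2^k})\,H_t(2^{k+1},0)\le C_I2^{-k/2}\cdot3f(2^{k+2})\,R_t(1).
\]
Now $\int_{2^{k+2}}^{2^{k+3}}v^{-3/2}\,dv=(1-2^{-1/2})2^{-k/2}\ge\frac14 2^{-k/2}$ and $f$ is nondecreasing, so Lemma~\ref{lem:lower} yields $\mathbb W_t(Z_k)\le12\,C_Ia^{-1}\int_{2^{k+2}}^{2^{k+3}}f(v)v^{-3/2}\,dv$. The same bound holds for $\mathbb P(Z_k)$, and summing over $k\ge j$,
\[
\mathbb P(X\text{ has a zero in }[2^j,\infty))\le12\,C_Ia^{-1}\int_{2^{j+2}}^\infty f(v)v^{-3/2}\,dv\longrightarrow0\qquad(j\to\infty).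
\]

\emph{Step 2: $|X|$ diverges.} A path with no late zeros could still come back to a bounded set. This is unlikely, because avoiding $0$ from a point of $[-N,N]$ costs $NR_t$, on top of the cost $w^{-1/2}$ of surviving up to time $w$. Fix $N\ge1$ and $2\le w<z$. Let $\rho=\inf\{u\ge w:|X_u|\le N\}$ and
\[
G=\{\rho\le z\}\cap\{X\text{ has no zero in }[w,3z]\}\in\mathcal F_{3z}.
\]
On $G$ we have $D_\rho-\rho>2z$. Let $t\ge z$. Apply Lemma~\ref{lem:restart}(b) at the stopping time $\rho\wedge z$ with $A=\{\rho\le z\}$ and $B=(2z,\infty)$, and then Lemma~\ref{lem:upper}(a) with $r=\rho\le y_0=2z$. On $A$ we have $|X_\rho|\le N$ and $\mathcal K_\rho\subset\mathcal K_w$, so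
\[
\mathbb W(\mathcal K_t\cap G)\le\mathbb W(\mathcal K_w)\,N\,R_t(4z)\le C_INw^{-1/2}R_t(1).
\]
By Lemma~\ref{lem:lower} and Proposition~\ref{prop:dom}(b), $\mathbb P(G)\le C_INa^{-1}w^{-1/2}$. The event $\{\rho\le z\}\cap\{\text{no zero in }[w,\infty)\}$ is contained in $G$. Letting $z\to\infty$,
\[
\mathbb P(|X_u|\le N\text{ for some }u\ge w)\le C_INa^{-1}w^{-1/2}+\mathbb P(X\text{ has a zero in }[w,\infty)).
\]
The right side tends to $0$ as $w\to\infty$ by Step~1. So for every $N$, $\mathbb P$-a.s., $|X_u|>N$ for all large $u$.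
\end{proof}

\section{The limit law}\label{sec:limit}

Why should the weight $|X_w|$ describe the limit? At a large time $w$ the path can survive in two ways. It can stay away from $0$ for a time much longer than $w$, which has weight proportional to $|X_w|R_t$, typically $\sqrt w\,R_t$. Or it can return within a time of order $w$, which by Lemma~\ref{lem:origin} has weight of order $f(Cw)R_t$. When $f(t)=o(\sqrt t)$ the first way dominates. To make this precise we need to know that, on $\mathcal K_w$, the variable $|X_w|$ is neither much smaller nor much larger than $\sqrt w$ on average. Put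
\[
m(w)=\mathbb E[|X_w|;\mathcal K_w],\qquad\varphi(u)=f(u)/\sqrt u .
\]
Since the barrier can be crossed only at a zero of $X$, moments of $|X_w|$ on $\mathcal K_w$ can be computed by optional stopping.

\begin{lemma}[Moments on $\mathcal K_w$]\label{lem:moments}
Assume \eqref{eq:M}. For $w>0$,
\[
\text{\rm(a)}\quad\mathbb E[|X_w|^3;\mathcal K_w]\le3w\,m(w),\qquad\qquad\text{\rm(b)}\quad\sqrt w\;\mathbb W(\mathcal K_w)\le\sqrt3\,m(w).
\]
\end{lemma}

\begin{proof}
Let $T=\inf\{u:L_u>f(u)\}$. It is a stopping time, because $\{T<u\}$ is the union of the complements of $\mathcal K_q$ over rational $q<u$, and $\{T>w\}\subset\mathcal K_w\subset\{T\ge w\}$. On $\{T<\infty\}$ we have $X_T=0$. Otherwise $T>0$ and $L$ is constant on some interval $[T-\delta,T+\delta]$, on which $L_u=L_{T-\delta}\le f(T-\delta)\le f(u)$; this contradicts the definition of $T$. Consequently, for $p>0$,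
\[
\mathbb E[|X_w|^p;\mathcal K_w]=\mathbb E[|X_w|^p;T>w]=\mathbb E|X_{w\wedge T}|^p .
\]
We stop three martingales at $w\wedge T$. From $|X|-L$ we get $m(w)=\mathbb E L_{w\wedge T}$, so $m$ is nondecreasing. By It\^o's formula for the $C^2$ function $|x|^3$, the process $|X_u|^3-3\int_0^u|X_r|\,dr=3\int_0^uX_r|X_r|\,dX_r$ is a martingale, so
\[
\mathbb E[|X_w|^3;\mathcal K_w]=3\int_0^w\mathbb E[|X_r|;T>r]\,dr=3\int_0^wm(r)\,dr\le3w\,m(w).
\]
From $X_u^2-u$ we get $\mathbb E[X_w^2;\mathcal K_w]=\mathbb E[w\wedge T]\ge w\,\mathbb W(\mathcal K_w)$. By the Cauchy--Schwarz inequality and (a), $\mathbb E[X_w^2;\mathcal K_w]\le\big(m(w)\cdot3w\,m(w)\big)^{1/2}=\sqrt{3w}\,m(w)$, and (b) follows.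
\end{proof}

In particular $m(w)>0$. For $\Lambda\in\mathcal F_w$ write $m_\Lambda(w)=\mathbb E[|X_w|;\mathcal K_w\cap\Lambda]\le m(w)$. A parameter $\lambda$ separates quick returns from long excursions.

\begin{proposition}\label{prop:approx}
Assume \eqref{eq:M}. Let $\lambda\ge1$, $w>0$ and $\eta=27\sqrt\lambda\,\varphi(4\lambda w)+2\lambda^{-1}+5\varphi(w)$. If $\eta<1$, then for all $\Lambda\in\mathcal F_w$ and $t\ge2(\lambda+1)w$,
\[
\Big|\mathbb W_t(\Lambda)-\frac{m_\Lambda(w)}{m(w)}\Big|\le\frac{2\eta}{1-\eta}.
\]
\end{proposition}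

\begin{proof}
Write $m=m(w)$, $m_\Lambda=m_\Lambda(w)$ and $R=R_t(\lambda w)$. By Lemma~\ref{lem:restart}(b) with $\rho=w$, $\mathbb W(\mathcal K_t\cap\Lambda)=\Sigma_1+\Sigma_2$, where $\Sigma_i=\mathbb E[\int_{B_i}H_t(w+y,L_w)\,\mu_{X_w}(dy);\Lambda\cap\mathcal K_w]$, $B_1=[0,\lambda w]$ and $B_2=(\lambda w,\infty)$.

\emph{Quick returns.} By monotonicity $0\le\Sigma_1\le\mathbb W(\mathcal K_w)H_t((\lambda+1)w,0)$. As $(\lambda+1)w\le t/2$ and $2(\lambda+1)\le4\lambda$, Lemma~\ref{lem:origin} bounds the last factor by $3f(4\lambda w)R=6\sqrt{\lambda w}\,\varphi(4\lambda w)R$. By Lemma~\ref{lem:moments}(b) and $6\sqrt3/\kappa=6\sqrt{6\pi}<27$,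
\[
0\le\Sigma_1\le27\sqrt\lambda\,\varphi(4\lambda w)\,\kappa mR .
\]

\emph{Long excursions, upper bound.} For $y\ge\lambda w$ we have $H_t(w+y,L_w)\le H_t(\theta y,0)$ with $\theta=1+\lambda^{-1}$, and $\int_{\lambda w}^\infty y^{-3/2}H_t(\theta y,0)\,dy=\sqrt\theta\,R_t(\theta\lambda w)\le\theta R$. Hence $\Sigma_2\le\kappa m_\Lambda\theta R\le\kappa(m_\Lambda+\lambda^{-1}m)R$.

\emph{Long excursions, lower bound.} On $\mathcal K_w$ we have $L_w\le f(w)$, so $H_t(w+y,L_w)\ge H_t(y,f(w))$. For $y\ge\lambda w$ we have $e^{-x^2/(2y)}\ge(1-x^2/(2\lambda w))_+$. Hence $\Sigma_2\ge\kappa\,\Xi\,R_{t,f(w)}(\lambda w)$, where $\Xi=\mathbb E[|X_w|(1-X_w^2/(2\lambda w))_+;\Lambda\cap\mathcal K_w]$. By Lemma~\ref{lem:moments}(a), $m\ge\Xi\ge m_\Lambda-\frac{3}{2\lambda}m$. By Lemma~\ref{lem:cost} and $\lambda\ge1$, $R_{t,f(w)}(\lambda w)\ge R/(1+5\varphi(w))\ge(1-5\varphi(w))R$. Therefore $\Sigma_2\ge\kappa(\Xi-5\varphi(w)m)R\ge\kappa\big(m_\Lambda-(\frac3{2\lambda}+5\varphi(w))m\big)R$.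

Together these bounds give $\mathbb W(\mathcal K_t\cap\Lambda)=\kappa mR\,(p+e_1)$ with $p=m_\Lambda/m\in[0,1]$ and $|e_1|\le\eta$. The case $\Lambda=\mathcal C$ gives $\mathbb W(\mathcal K_t)=\kappa mR\,(1+e_2)$ with $|e_2|\le\eta$. Once more $R$ cancels, and $\mathbb W_t(\Lambda)-p=(e_1-pe_2)/(1+e_2)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:limit}]
By Proposition~\ref{prop:dom}(c) there is a subsequential limit $\mathbb P$, along some $t_n\to\infty$. Write $\eta(\lambda,w)$ for the quantity in Proposition~\ref{prop:approx}. The hypothesis $\varphi(u)\to0$ is used here and only here: it gives $\eta(\lambda,w)\to2/\lambda$ as $w\to\infty$. Fix $s$, let $\lambda>2$, and let $w\ge s$ be so large that $\eta=\eta(\lambda,w)<1$. Taking $t=t_n\to\infty$ in Proposition~\ref{prop:approx} and using Proposition~\ref{prop:dom}(b),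
\begin{equation}\label{eq:Papprox}
\Big|\mathbb P(\Lambda)-\frac{m_\Lambda(w)}{m(w)}\Big|\le\frac{2\eta}{1-\eta}\qquad\text{for all }\Lambda\in\mathcal F_s .
\end{equation}
Combining this with Proposition~\ref{prop:approx}, $\sup_{\Lambda\in\mathcal F_s}|\mathbb W_t(\Lambda)-\mathbb P(\Lambda)|\le4\eta/(1-\eta)$ for all $t\ge2(\lambda+1)w$. Choosing $\lambda$ large and then $w$ large makes $\eta$ arbitrarily small, which proves the convergence in total variation on $\mathcal F_s$. Letting $w\to\infty$ and then $\lambda\to\infty$ in \eqref{eq:Papprox} gives the formula for $\mathbb P(\Lambda)$.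
\end{proof}

Any two subsequential limits now agree on $\bigcup_s\mathcal F_s$, which is closed under intersection and generates the Borel $\sigma$-field of $\mathcal C$, so they are equal. With Proposition~\ref{prop:dom}(c) this shows that $\mathbb W_t\to\mathbb P$ weakly as well. Barriers with $f(t)\ge c\sqrt t$ along a sequence of times tending to infinity are not covered by Theorem~\ref{thm:limit}; for them the integral diverges, and Theorem~\ref{thm:rec} applies to each subsequential limit.

\begin{remark}[The constant barrier]\label{rem:constant}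
Let $f\equiv b$, so that $\mathcal K_w=\{\tau_b\ge w\}$. For $\Lambda\in\mathcal F_s$ and $w\ge s$, optional stopping for $|X|-L$ gives
\[
m_\Lambda(w)=\mathbb E[|X_{w\wedge\tau_b}|;\Lambda]=\mathbb E\big[|X_{s\wedge\tau_b}|-L_{s\wedge\tau_b}+L_{w\wedge\tau_b};\Lambda\big].
\]
As $w\to\infty$ we have $L_{w\wedge\tau_b}\uparrow b$ and $m(w)=\mathbb E L_{w\wedge\tau_b}\uparrow b$. The variable $|X_{s\wedge\tau_b}|-L_{s\wedge\tau_b}+b$ vanishes on $\{\tau_b<s\}$, so Theorem~\ref{thm:limit} identifies the limit:
\[
\mathbb P(\Lambda)=b^{-1}\,\mathbb E\big[\,|X_s|+b-L_s\,;\,\Lambda\cap\{L_s\le b\}\big].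
\]
The term $|X_s|$ is the weight of never returning to the origin, and the term $b-L_s$ is the window of local time still available for starting the last excursion.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BB}
Itai Benjamini and Nathanael Berestycki,
\emph{An integral test for the transience of a Brownian path with limited local time},
arXiv:0806.0597 (2008).

\end{thebibliography}
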